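# Strongly increasing $\omega_2$-sequences of functions from $\omega$ to $\omega$ have the consistency strength of $\mathsf{ZFC}$

## 1. Eventual domination, strong increase, equiconsistency

We identify $n\in\omega$ with $\{0,\dots,n-1\}$, so $\omega\setminus n=\{n,n+1,\dots\}$. "Limit ordinal" means a nonzero limit ordinal.

**Definition 1.1.** For functions $f,g$ from $\omega$ to the ordinals and $n\in\omega$, write $f<_n g$ if $f(m)<g(m)$ for all $m\in\omega\setminus n$. Write $f<^*g$ if $\{m:\neg(f(m)<g(m))\}$ is finite.

So $f<^*g$ holds exactly when $f<_ng$ for some $n$. For example, if $f(m)=5$ and $g(m)=m$ for all $m$, then $f<_6g$, but $f<_5g$ fails at $m=5$.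

**Definition 1.2.** Let $\beta$ be a limit ordinal. A set $C\subseteq\beta$ is *club* in $\beta$ if it is unbounded in $\beta$ and contains every limit ordinal $\delta<\beta$ with $\sup(C\cap\delta)=\delta$.

If $\operatorname{cf}\beta=\omega$, every cofinal subset of $\beta$ of order type $\omega$ is club in $\beta$, because it has no limit points below $\beta$. If $\operatorname{cf}\beta=\omega_1$, the range of any normal (strictly increasing, continuous) cofinal map $\omega_1\to\beta$ is club. In that case two clubs always meet in a club.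

**Definition 1.3.** Let $\gamma$ be an ordinal. A sequence $\langle f_\alpha:\alpha<\gamma\rangle$ of functions from $\omega$ to $\omega$ is *strongly increasing* if

1. $f_\alpha<^*f_\beta$ for all $\alpha<\beta<\gamma$;
2. for each limit ordinal $\beta<\gamma$ there are a club $C_\beta\subseteq\beta$ and an $n_\beta<\omega$ such that $f_\alpha<_{n_\beta}f_\beta$ for all $\alpha\in C_\beta$.

**Example 1.4 (length $\omega+1$).** Let $f_k$ be constant with value $k$, for $k<\omega$. Clause (1) holds below $\omega$, but no $f_\omega$ can satisfy clause (2) at $\beta=\omega$. Indeed, if $f_k<_nf_\omega$ for all $k$ in an infinite set, then $f_\omega(n)>k$ for infinitely many $k$. A small change repairs this. Let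
$$f_k(m)=0\ \text{ for } m<k,\qquad f_k(m)=k+1\ \text{ for } m\ge k,\qquad f_\omega(m)=m+2 .$$
Then $f_k<^*f_{k'}$ for $k<k'$, and $f_k<_0f_\omega$ for every $k$: if $m<k$ then $0<m+2$, and if $m\ge k$ then $k+1<m+2$. We will use this device again: the later a function comes in a block, the longer it is kept at $0$.

**Definition 1.5.** Two theories are *equiconsistent* if the consistency of each implies that of the other. To determine the *consistency strength* of a statement over $\mathsf{ZFC}$ is to find a familiar theory equiconsistent with $\mathsf{ZFC}$ plus the statement.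

For example, $\mathsf{ZFC}$ and $\mathsf{ZFC}+\mathsf{CH}$ are equiconsistent, by Gödel's theorem.

**Forcing terms.** We write $q\le p$ when $q$ is the stronger condition. A poset is $\kappa$-c.c. if every antichain has size less than $\kappa$; c.c.c. means $\aleph_1$-c.c. For example, every poset of size $\aleph_1$ is $\aleph_2$-c.c. Let $N^*\prec H(\theta)$ be countable with $\mathbb P\in N^*$. A condition $s$ is *$(N^*,\mathbb P)$-generic* if for every dense $D\subseteq\mathbb P$ with $D\in N^*$, each $s'\le s$ is compatible with some element of $D\cap N^*$. The poset $\mathbb P$ is *proper* if, for all large regular $\theta$, whenever $N^*\prec H(\theta)$ is countable and contains $\mathbb P$ and a suitable fixed parameter, each $p\in\mathbb P\cap N^*$ has an $(N^*,\mathbb P)$-generic extension. For example, c.c.c. posets are proper: a dense $D\in N^*$ contains a maximal antichain $A\in N^*$, which is countable, so $A\subseteq N^*$, and every condition is generic.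

**Textbook facts.** We shall use the following.

* **(T1)** (Fodor) A regressive function on a stationary subset of $\omega_2$ is constant on a stationary set. The set $\{\beta<\omega_2:\operatorname{cf}\beta=\omega_1\}$ is stationary, and if a stationary subset of $\omega_2$ is split into at most $\aleph_1$ pieces, one piece is stationary.
* **(T2)** ($\Delta$-system lemma) An uncountable family of finite sets has an uncountable subfamily whose members pairwise intersect in one fixed set, the root.
* **(T3)** Proper forcing preserves $\omega_1$. A $\kappa$-c.c. forcing, $\kappa$ regular, preserves cardinals and cofinalities $\ge\kappa$.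
* **(T4)** Under $\mathsf{CH}$, $\aleph_1^{\aleph_0}=\aleph_1$. So an ordinal $\tau<\omega_2$ has at most $\aleph_1$ countable subsets.

## 2. The consistency strength of a strongly increasing $\omega_2$-sequence

We ask: *what is the consistency strength of "$\mathsf{ZFC}$ + there is a strongly increasing $\omega_2$-sequence of functions from $\omega$ to $\omega$"?*

The problem comes from Paul B. Larson and Chris Lambie-Hanson, "Strongly increasing sequences", arXiv:2503.06758 (2025). The background quoted with it is this. If $A\subseteq\mathbb R$ and $L(A,\mathbb R)\models\mathsf{AD}^+$ (in particular, starting from a model of $\mathsf{AD}+V=L(\mathbb R)$), then there is a forcing extension of $L(A,\mathbb R)$ satisfying $\mathsf{ZFC}$ in which there is a strongly increasing $\omega_2$-sequence of functions from $\omega$ to $\omega$. According to the problem statement, it is not known whether this hypothesis is optimal, or whether the existence of such a sequence has any large cardinal strength at all. We prove that it has none.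

**Theorem A.** Assume $\mathsf{CH}$. There is a forcing $\mathbb P*\dot{\mathbb Q}$, with $\mathbb P$ proper and $\aleph_2$-c.c. and $\dot{\mathbb Q}$ forced to be c.c.c. (so all cardinals are preserved), which forces that there is a strongly increasing sequence $\langle f_\alpha:\alpha<\omega_2\rangle$ in ${}^\omega\omega$, with $n_\beta=0$ for every limit $\beta$.

**Corollary.** $\mathrm{Con}(\mathsf{ZFC})\iff\mathrm{Con}(\mathsf{ZFC}+\text{"there is a strongly increasing }\omega_2\text{-sequence in }{}^\omega\omega\text{"})$.

The Corollary follows from Theorem A. From $\mathrm{Con}(\mathsf{ZFC})$ we get $\mathrm{Con}(\mathsf{ZFC}+\mathsf{CH})$ by Gödel, and then Theorem A gives the right-hand side by forcing. The other direction is trivial.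

Two further theorems complete the picture.

**Theorem B.** Assume $\mathsf{CH}$ and let $\gamma<\omega_3$. There is a forcing (proper and $\aleph_2$-c.c.) $*$ (c.c.c.) adding a strongly increasing sequence of length $\gamma$ in ${}^\omega\omega$, with all $n_\beta=0$.

**Theorem C.** Let $W\subseteq V$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$ with $\omega_1^W=\omega_1$ and $\omega_2^W=\omega_2$, such that every club in $\omega_1$ contains a club in $\omega_1$ lying in $W$. Then in $V$ there is no strongly increasing $\omega_2$-sequence in ${}^\omega\omega$. In particular, no c.c.c. forcing over a model of $\mathsf{CH}$ adds one.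

## 3. From almost-increasing sets to functions, and the case of length $\omega_1$

We begin with a device that settles clause (1) and all limits of cofinality $\omega$ at once. Its input is a chain of subsets of $\omega$ that increases modulo finite sets. Every ordinal is uniquely $\lambda+k$ with $\lambda$ a limit or $0$ and $k<\omega$.

**Proposition 3.1.** Let $\gamma$ be an ordinal and let $\Lambda$ be the set of $\lambda<\gamma$ that are $0$ or limit. Let $A_\lambda\subseteq\omega$ $(\lambda\in\Lambda)$ be such that $A_\lambda\setminus A_{\lambda'}$ is finite and $A_{\lambda'}\setminus A_\lambda$ is infinite whenever $\lambda<\lambda'$. Let $r\in\omega$ and $s_\lambda\in\{0,\dots,r\}$ for $\lambda\in\Lambda$. Put $h_\lambda(m)=\sum_{i\le m}|A_\lambda\cap i|$ and, for $\lambda+k<\gamma$,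
$$f_{\lambda+k}(m)=\begin{cases}0&\text{if }m<k,\\ h_\lambda(m)+1+s_\lambda+k&\text{if }m\ge k.\end{cases}\tag{1}$$
Then:

(i) $f_\alpha<^*f_\beta$ for all $\alpha<\beta<\gamma$;

(ii) clause (2) of Definition 1.3 holds, with $n_\beta=0$, at each $\beta<\gamma$ with $\operatorname{cf}\beta=\omega$;

(iii) if $\beta<\gamma$ is a limit ordinal and $E$ is a club in $\beta$, all of whose elements $\lambda$ are limit ordinals with $A_\lambda\subseteq A_\beta$ and $s_\lambda<s_\beta$, then clause (2) holds at $\beta$ with $C_\beta=E$ and $n_\beta=0$.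

*Proof.* **Step 1: a growth rate.** The counting functions $|A_\lambda\cap i|$ separate, but perhaps very slowly. Summing them gives a linear rate, as follows. For $\lambda<\lambda'$ in $\Lambda$ there is $u=u(\lambda,\lambda')\in\omega$ with
$$h_{\lambda'}(m)-h_\lambda(m)\ \ge\ 2m-u\qquad\text{for all }m.\tag{2}$$
Let $j=|A_\lambda\setminus A_{\lambda'}|$. Then $|A_{\lambda'}\cap i|-|A_\lambda\cap i|=|(A_{\lambda'}\setminus A_\lambda)\cap i|-|(A_\lambda\setminus A_{\lambda'})\cap i|\ge-j$ for all $i$, and this difference is $\ge2$ for all $i\ge i_0$, for some $i_0$. Let $u=2i_0+i_0j$. If $m<i_0$, the sum over $i\le m$ is at least $-(m+1)j\ge-i_0j\ge2m-u$. If $m\ge i_0$, it is at least $-i_0j+2(m-i_0+1)\ge2m-u$.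

**Step 2: clause (1).** Let $\alpha=\lambda+k<\beta=\lambda'+k'$. If $\lambda=\lambda'$, then $k<k'$ and $f_\alpha(m)<f_\beta(m)$ for $m\ge k'$. If $\lambda<\lambda'$, then $h_{\lambda'}-h_\lambda\to\infty$ by (2), so $f_\alpha(m)<f_\beta(m)$ for all large $m$.

**Step 3: cofinality $\omega$.** Here the zeros in (1) do their work. Let $\operatorname{cf}\beta=\omega$. We claim: *if $\lambda\in\Lambda\cap\beta$ and $k\ge u(\lambda,\beta)+1+r$, then $f_{\lambda+k}<_0f_\beta$.* For $m<k$ we have $f_{\lambda+k}(m)=0<1\le f_\beta(m)$. For $m\ge k$, (2) gives $h_\beta(m)-h_\lambda(m)\ge m+(m-u)\ge k+1+r$, so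
$$f_{\lambda+k}(m)\le h_\lambda(m)+1+r+k\le h_\beta(m)<f_\beta(m).$$
Now choose $\alpha_j=\lambda_j+k_j$, $j<\omega$, strictly increasing and cofinal in $\beta$, with $k_j\ge u(\lambda_j,\beta)+1+r$. If $\beta$ is a limit of limit ordinals, let $\langle\lambda_j\rangle$ be a strictly increasing cofinal sequence of limit ordinals; then $\alpha_j<\lambda_{j+1}$. Otherwise $\beta=\lambda+\omega$ with $\lambda\in\Lambda$; let $\lambda_j=\lambda$ and let $k_j$ increase to $\omega$. The set $C_\beta=\{\alpha_j:j<\omega\}$ is club in $\beta$, and $n_\beta=0$ works.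

**Step 4: part (iii).** For $\lambda\in E$ we have $h_\lambda\le h_\beta$ pointwise, so $f_\lambda=h_\lambda+1+s_\lambda<h_\beta+1+s_\beta=f_\beta$ everywhere. $\square$

**Example 3.2 (length $\omega_1$ in $\mathsf{ZFC}$).** Below $\omega_1$ every limit has cofinality $\omega$, so Proposition 3.1 with $r=0$ needs only a chain $\langle A_\alpha:\alpha<\omega_1\rangle$ with $A_\alpha\setminus A_\beta$ finite and $A_\beta\setminus A_\alpha$ infinite for $\alpha<\beta$. Build it by recursion, keeping each $\omega\setminus A_\alpha$ infinite. Let $A_0=\emptyset$. Let $A_{\alpha+1}$ be $A_\alpha$ together with one half of $\omega\setminus A_\alpha$, where the set is split into two infinite halves. The added half meets each $A_{\alpha'}$, $\alpha'<\alpha$, in a subset of the finite set $A_{\alpha'}\setminus A_\alpha$, so $A_{\alpha+1}\setminus A_{\alpha'}$ is infinite. For a limit $\beta$ let $\alpha_j\nearrow\beta$. The set $A_{\alpha_0}\cup\dots\cup A_{\alpha_j}$ differs from $A_{\alpha_j}$ by a finite set, so we can pick $x_0<x_1<\cdots$ with $x_j\notin A_{\alpha_0}\cup\dots\cup A_{\alpha_j}$.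 Let $A_\beta=\omega\setminus\{x_j:j<\omega\}$. Then $A_{\alpha_j}\setminus A_\beta\subseteq\{x_i:i<j\}$. If $\alpha\le\alpha_j$, then $A_\alpha\setminus A_\beta\subseteq(A_\alpha\setminus A_{\alpha_j})\cup(A_{\alpha_j}\setminus A_\beta)$ is finite. Moreover $A_\beta\setminus A_\alpha$ contains the infinite set $A_{\alpha_{j+1}}\setminus A_\alpha$ minus the finite set $A_{\alpha_{j+1}}\setminus A_\beta$.

So the difficulty lies entirely at limits of cofinality $\omega_1$, and part (iii) says what suffices there: a chain of sets with honest inclusions $A_\alpha\subseteq A_\beta$ along a club of $\alpha<\beta$.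

## 4. Cofinality $\omega_1$: why new clubs in $\omega_1$ must be added

In clause (2) at $\operatorname{cf}\beta=\omega_1$ the word "club" carries the weight. If "club" is weakened to "unbounded", clause (2) follows from clause (1). Indeed, for each $\alpha<\beta$ some $n$ has $f_\alpha<_nf_\beta$, and a union of countably many bounded subsets of $\beta$ is bounded, so one $n$ works for unboundedly many $\alpha$.

A sensible first approach is to start with a model of $\mathsf{CH}$ and add the functions, or the sets $A_\alpha$, by a single c.c.c. forcing with finite conditions. Theorem C says that this never works. Its proof shows the exact obstruction: a c.c.c. forcing adds no essentially new clubs in $\omega_1$, and old clubs have too few countable initial segments.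

*Proof of Theorem C.* Suppose $\langle f_\alpha:\alpha<\omega_2\rangle$ is strongly increasing in $V$, witnessed by $C_\beta,n_\beta$.

**Step 1: replace $C_\beta$ by a club in $W$.** Let $\operatorname{cf}\beta=\omega_1$. Since $\beta<\omega_2=\omega_2^W$, $\operatorname{cf}^W\beta\in\{\omega,\omega_1\}$, and $\operatorname{cf}^W\beta=\omega$ would give $\operatorname{cf}\beta=\omega$. So $\operatorname{cf}^W\beta=\omega_1$, and there is a normal cofinal $g_\beta:\omega_1\to\beta$ in $W$. As $\operatorname{ran}g_\beta\cap C_\beta$ is club in $\beta$, $g_\beta^{-1}[C_\beta]$ is club in $\omega_1$. It contains a club lying in $W$, whose image under $g_\beta$ is a club $C'_\beta\subseteq C_\beta$ in $\beta$ of order type $\omega_1$, with $C'_\beta\in W$.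

**Step 2: a countable code for a bound.** For $m\ge n_\beta$ the values $f_\alpha(m)$, $\alpha\in C'_\beta$, are all below $f_\beta(m)$. Let $v_\beta(m)<f_\beta(m)$ be their maximum. Pick, for each $m\ge n_\beta$, one $\alpha\in C'_\beta$ attaining $v_\beta(m)$. As $\operatorname{cf}\beta=\omega_1$, there is $\delta_\beta<\beta$ above all of these. Let $x_\beta=C'_\beta\cap\delta_\beta$. Then $x_\beta\in W$, its order type is less than $\omega_1=\omega_1^W$, so $x_\beta$ is countable in $W$; and $v_\beta(m)=\max\{f_\alpha(m):\alpha\in x_\beta\}$ for $m\ge n_\beta$.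

**Step 3: two ordinals with the same code.** By (T1), there are $\tau<\omega_2$, $n<\omega$ and stationarily many $\beta$ with $\delta_\beta=\tau$ and $n_\beta=n$. For these, $x_\beta\subseteq\tau$. By $\mathsf{CH}$ in $W$ and (T4), $W$ has at most $\aleph_1$ countable subsets of $\tau$. So there are such $\beta<\beta'$ with $x_\beta=x_{\beta'}$, whence $v_\beta(m)=v_{\beta'}(m)$ for $m\ge n$.

**Step 4: contradiction.** Choose $\alpha\in C'_{\beta'}$ with $\alpha>\beta$. For all large $m$, $f_\beta(m)<f_\alpha(m)\le v_{\beta'}(m)=v_\beta(m)<f_\beta(m)$, which is absurd.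

**Step 5: c.c.c. forcing.** Let $W$ satisfy $\mathsf{CH}$ and let $V$ be a c.c.c. extension of $W$. Cardinals are preserved. Let $\dot C$ name a club in $\omega_1$. For $i<\omega_1$, the least element of $\dot C$ above $i$ has only countably many possible values, all below some $g(i)<\omega_1$, with $g\in W$. The set of limit $\delta<\omega_1$ closed under $g$ is a club lying in $W$, and each such $\delta$ is a limit of elements of $\dot C$, hence in $\dot C$. So the hypotheses of the theorem hold. $\square$

**What clubs to add.** Suppose we want to force sets $A_\alpha$ with $A_\alpha\subseteq A_\beta$ for $\alpha\in E_\beta$, where $E_\beta$ is a club in $\beta$ for $\operatorname{cf}\beta=\omega_1$. With finite conditions, two conditions can conflict only through pairs $\alpha\in E_\beta$ with $\alpha$ in one and $\beta$ in the other. In Section 7 we see that there are no uncountable antichains *if the $E_\beta$ have pairwise finite intersections*. Such clubs cannot exist under $\mathsf{CH}$. Indeed, let $x_\beta$ be the set of the first $\omega$ elements of $E_\beta$; by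 (T1) and (T4), two distinct $\beta$ have the same $x_\beta$, and then $E_\beta\cap E_{\beta'}$ is infinite. So the proof of Theorem A has three stages: first $\mathbb P$ adds the clubs $E_\beta$ with pairwise finite intersections (Sections 5 and 6), then a c.c.c. poset $\mathbb Q$ adds the chain $\langle A_\alpha\rangle$ (Section 7), and then Proposition 3.1 produces the functions (Section 8).

The poset $\mathbb P$ uses finite approximations to the clubs. To keep $\omega_1$, conditions also carry finitely many countable models. If $N$ is such a model, with $\delta_N=N\cap\omega_1$, then for properness we want $\delta_N$ to be in the $\xi$th club for *every* $\xi\in N$. A finite condition mentions only finitely many $\xi$, so the model is put into the condition as a promise about the others. The next section says which finite sets of models are allowed.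

## 5. Countable elementary traces and adequate families

Assume $\mathsf{CH}$. Fix injections $c_\xi:\omega_1\to\mathrm{Ord}$ $(\xi<\omega_2)$ such that $\operatorname{ran}c_\xi\cap\operatorname{ran}c_\eta$ is countable for $\xi\ne\eta$. (Example: distinct ordinals $\beta_\xi$ of cofinality $\omega_1$, and $c_\xi:\omega_1\to\beta_\xi$ normal and cofinal. If $\beta_\xi<\beta_\eta$, only countably many values of $c_\eta$ lie below $\beta_\xi$.) Let
$$R=\{(\xi,\eta,i):\xi\ne\eta,\ c_\xi(i)\in\operatorname{ran}c_\eta\},\qquad \mathfrak B=(H(\omega_2),\in,\lhd,R),$$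
where $\lhd$ is a well-order of $H(\omega_2)$.

**Definition 5.1.** For $a\subseteq\omega_2$ let $\hat a$ be the set of elements of $H(\omega_2)$ definable in $\mathfrak B$ from parameters in $a$. Let $\mathcal X$ be the set of countable $a\subseteq\omega_2$ with $\hat a\cap\omega_2=a$. For $a\in\mathcal X$ let $\delta_a=a\cap\omega_1$.

Since $\lhd$ gives definable Skolem functions, $\hat a\prec\mathfrak B$; and $a\subseteq b$ implies $\hat a\subseteq\hat b$. An example: if $N^*\prec H(\theta)$ is countable with $\mathfrak B\in N^*$, then $N^*\cap\omega_2\in\mathcal X$; see (F7) below.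

A set $z$ is an *initial segment* of a set $y$ of ordinals if $z\subseteq y$ and every element of $y$ below an element of $z$ is in $z$. Note that if $z$ is an initial segment of $y$ and $x\subseteq y$, then $x\cap z$ is an initial segment of $x$; and two initial segments of the same set are comparable under $\subseteq$.

**Lemma 5.2.** Let $a,b\in\mathcal X$.

* **(F1)** $\delta_a$ is a countable ordinal; $0\in a$; $a$ is closed under successor, so it has no maximum. If $y\in\hat a$ is a countable subset of $\omega_2$, then $y\subseteq a$, $\sup y\in a$ and $\sup\{\zeta+1:\zeta\in y\}\in a$.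
* **(F2)** If $0<\alpha\in a$, then $a\cap\alpha=e_\alpha[\delta_a]$, where $e_\alpha:\omega_1\to\alpha$ is the $\lhd$-least surjection. Hence if $\delta_a\le\delta_b$ and $\alpha\in a\cap b$, then $a\cap\alpha\subseteq b\cap\alpha$, with equality if $\delta_a=\delta_b$. So if $\delta_a\le\delta_b$, then $a\cap b$ is an initial segment of $a$ (of both $a$ and $b$ if $\delta_a=\delta_b$).
* **(F3)** $a\cap b\in\mathcal X$ and $\delta_{a\cap b}=\min(\delta_a,\delta_b)$.
* **(F4)** For $\eta<\omega_2$ let $\langle x_{\eta,i}:i<\omega_1\rangle$ be the $\lhd$-least enumeration of $[\eta]^{\le\omega}$, possibly with repetitions. If $\eta\in a$ and $y\subseteq\eta$ is countable, then $y\in\hat a$ iff $y=x_{\eta,i}$ for some $i<\delta_a$. Hence: (i) if $\delta_a\le\delta_b$, $\eta\in a\cap b$, $y\subseteq\eta$ is countable and $y\in\hat a$, then $y\in\hat b$; (ii) if $y\subseteq\omega_2$ is countable and $y\in\hat a\cap\hat b$, then $y\in\widehat{a\cap b}$.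
* **(F5)** If $\xi\ne\eta$ are in $a$ and $R(\xi,\eta,i)$, then $i<\delta_a$.
* **(F6)** If $y\in\hat a$ is a countable subset of $\omega_2$ and $z$ is an initial segment of $y$, then $z\in\hat a$.
* **(F7)** If $N^*\prec H(\theta)$ is countable ($\theta$ large and regular) and $\mathfrak B\in N^*$, then $N=N^*\cap\omega_2\in\mathcal X$, $\hat N\subseteq N^*$, and every countable $y\subseteq\omega_2$ with $y\in N^*$ lies in $\hat N$.

*Proof.* (F1) If $y\in\hat a$ is a nonempty countable set, the $\lhd$-least surjection $\omega\to y$ is in $\hat a$, and so are its values, since every natural number is definable; so $y\subseteq\hat a$. Applied to countable ordinals $y=i\in a$, this shows that $a\cap\omega_1$ is transitive, so it is an ordinal, and countable. The ordinals $0$, $\alpha+1$ (for $\alpha\in a$), $\sup y$ and $\sup\{\zeta+1:\zeta\in y\}$ are below $\omega_2$ and definable from parameters in $\hat a$, so they are in $\hat a\cap\omega_2=a$.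

(F2) If $i<\delta_a$, then $e_\alpha(i)$ is definable from $\alpha,i\in a$. Conversely, if $\zeta\in a\cap\alpha$, the least $i$ with $e_\alpha(i)=\zeta$ is definable from $\alpha,\zeta$, so it is in $a\cap\omega_1=\delta_a$. The other statements follow, since $e_\alpha$ does not depend on $a$ (and the case $\alpha=0$ is trivial).

(F3) $\widehat{a\cap b}\cap\omega_2\subseteq\hat a\cap\hat b\cap\omega_2=a\cap b\subseteq\widehat{a\cap b}\cap\omega_2$.

(F4) The enumeration exists by (T4) and is in $H(\omega_2)$. If $y\in\hat a$, the least $i$ with $y=x_{\eta,i}$ is definable from $y,\eta$, so $i<\delta_a$; the converse is clear, and (i) follows. For (ii), let $\eta=\sup\{\zeta+1:\zeta\in y\}$, which is in $a\cap b$ by (F1), and let $i$ be least with $y=x_{\eta,i}$. Then $i\in a\cap b$, so $y$ is definable from $\eta,i\in a\cap b$.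

(F5) The set $\{i:R(\xi,\eta,i)\}$ is countable, as $c_\xi$ is injective and $\operatorname{ran}c_\xi\cap\operatorname{ran}c_\eta$ is countable. Its least strict upper bound is below $\omega_1$ and definable in $\mathfrak B$ from $\xi,\eta$, so it is below $\delta_a$.

(F6) If $z\ne y$, let $\alpha=\min(y\setminus z)$. Then $z=y\cap\alpha$, and $\alpha\in y\subseteq a$ by (F1).

(F7) Satisfaction in $\mathfrak B$ is definable in $H(\theta)$ from $\mathfrak B$, so $\hat N\subseteq N^*$, and $\hat N\cap\omega_2\subseteq N^*\cap\omega_2=N$. If $y\in N^*$ is a countable subset of $\omega_2$, then $\eta=\sup\{\zeta+1:\zeta\in y\}$ and the least $i$ with $y=x_{\eta,i}$ are in $N^*$, so $\eta,i\in N$ and $y\in\hat N$. $\square$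

**Definition 5.3.** A finite $\mathcal M\subseteq\mathcal X$ is *adequate* if for all $a,b\in\mathcal M$:

* **(A1)** $\delta_a<\delta_b$ implies $a\cap b\in\hat b$;
* **(A2)** $\delta_a=\delta_b$ implies $\sup(a\cap b)\notin a\cup b$.

(A2) is automatic for $a=b$, since $a$ has no maximum. A subset of an adequate set is adequate.

**Example 5.4.** If $a,b\in\mathcal X$ and $a\in\hat b$, then $\{a,b\}$ is adequate: $a\subseteq b$ by (F1), $\delta_a\in\hat b\cap\omega_1=\delta_b$, and $a\cap b=a\in\hat b$. For a pair that is not adequate, first find $\alpha$ with $\omega_1<\alpha<\omega_2$, $\hat\alpha\cap\omega_2=\alpha$ and $\operatorname{cf}\alpha=\omega$. To do this let $\alpha_0>\omega_1$, choose $\alpha_{n+1}<\omega_2$ above $\alpha_n$ and all elements of $\widehat{\alpha_n}\cap\omega_2$ (possible as $|\widehat{\alpha_n}|\le\aleph_1$), and let $\alpha=\sup_n\alpha_n$. A definition uses finitely many parameters, so $\hat\alpha=\bigcup_n\widehat{\alpha_n}$. Now take a countable $N^*\prec H(\theta)$ with $\mathfrak B,\alpha\in N^*$, and let $b=N^*\cap\omega_2$, $a=b\cap\alpha$.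 Then $\hat a\cap\omega_2\subseteq b\cap\alpha=a$, so $a\in\mathcal X$, and $\delta_a=\delta_b$. Since a cofinal $\omega$-sequence in $\alpha$ lies in $N^*$, $\sup(a\cap b)=\alpha\in b$. So (A2) fails.

The following consequence of (A1) is used repeatedly.

**(O)** *If $a,b\in\mathcal X$, $\delta_a<\delta_b$ and $a\cap b\in\hat b$, then $\sup(a\cap b)\in b\setminus a$.* It is in $b$ by (F1). If it were in $a$, it would be a maximum of $a\cap b\in\mathcal X$, contradicting (F1).

The first lemma lets us close an adequate set under intersection with smaller models.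

**Lemma 5.5.** If $\mathcal M$ is adequate, $a,b\in\mathcal M$ and $\delta_a<\delta_b$, then $\mathcal M\cup\{a\cap b\}$ is adequate.

*Proof.* Let $k=a\cap b$. By (F2) and (F3), $k\in\mathcal X$, $\delta_k=\delta_a$, and $k$ is an initial segment of $a$. Let $c\in\mathcal M$. We compare $k$ with $c$.

**Case 1: $\delta_k<\delta_c$.** We need $k\cap c\in\hat c$. As $\delta_a<\delta_c$, $a\cap c\in\hat c$. Note that $k\cap c=(a\cap c)\cap(b\cap c)$. If $\delta_c\le\delta_b$, then $b\cap c$ is an initial segment of $c$, so $k\cap c$ is an initial segment of $a\cap c$, and is in $\hat c$ by (F6). If $\delta_c>\delta_b$, then also $b\cap c\in\hat c$, so the intersection is in $\hat c$.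

**Case 2: $\delta_c<\delta_k$.** We need $c\cap k\in\hat k$. Here $\delta_c<\delta_a<\delta_b$, so $c\cap a\in\hat a$ and $c\cap b\in\hat b$. Since $k$ is an initial segment of $a$, $c\cap k=(c\cap a)\cap k$ is an initial segment of $c\cap a$, so $c\cap k\in\hat a$ by (F6). Also $c\cap a$ is an initial segment of $c$ by (F2), so $c\cap k=(c\cap b)\cap(c\cap a)$ is an initial segment of $c\cap b$, and $c\cap k\in\hat b$. By (F4)(ii), $c\cap k\in\widehat{a\cap b}=\hat k$.

**Case 3: $\delta_c=\delta_k=\delta_a$.** We need $\sup(k\cap c)\notin k\cup c$. Both $a\cap c$ and $k$ are initial segments of $a$, so they are comparable. If $a\cap c\subseteq k$, then $k\cap c=a\cap c$, and $\sup(a\cap c)\notin a\cup c\supseteq k\cup c$ by (A2). Otherwise $k\subsetneq a\cap c$, so $k\cap c=k$. Let $\sigma=\sup k$. By (O), $\sigma\in b\setminus a$, so $\sigma\notin k$. It remains to show $\sigma\notin c$. Let $\alpha=\min((a\cap c)\setminus k)$. As $a\cap c$ is an initial segment of $a$, $\alpha=\min(a\setminus k)$. So $\alpha\notin b$, and $a\cap\alpha=k$ because $k$ is an initial segment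 of $a$. By (F2), $c\cap\alpha=a\cap\alpha=k$. Now $\sigma\le\alpha$, and $\sigma\ne\alpha$ because $\sigma\in b$. If $\sigma\in c$, then $\sigma\in c\cap\alpha=k$, a contradiction. $\square$

The second lemma combines an adequate set containing $N$ with an adequate set living inside $N$.

**Lemma 5.6.** Let $\mathcal M$ be adequate and $N\in\mathcal M$. Let $\mathcal Q$ be adequate with every $K\in\mathcal Q$ in $\hat N$, and $\{M\cap N:M\in\mathcal M,\ \delta_M<\delta_N\}\subseteq\mathcal Q$. Then $\mathcal M\cup\mathcal Q$ is adequate.

*Proof.* Let $K\in\mathcal Q$ and $M\in\mathcal M$. Since $K\in\hat N$, we have $K\subseteq N$, and $\delta_K=K\cap\omega_1\in\hat N$, so $\delta_K<\delta_N$.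

**Case 1: $\delta_M\ge\delta_N$.** Then $\delta_K<\delta_M$, and we need $k:=K\cap M\in\hat M$. Since $N\cap M$ is an initial segment of $N$, $k=K\cap(N\cap M)$ is an initial segment of $K$, so $k\in\hat N$ by (F6). If $k\subseteq\eta$ for some $\eta\in N\cap M$, then $k\in\hat M$ by (F4)(i). Suppose there is no such $\eta$. As $k\subseteq N\cap M$, this means that $\sigma:=\sup k=\sup(N\cap M)$, and $\sigma\in N$ by (F1), since $k\in\hat N$. If $\delta_M=\delta_N$, this contradicts (A2) for $N,M$. If $\delta_M>\delta_N$, then (O) for $N,M$ gives $\sigma\notin N$, a contradiction.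

**Case 2: $\delta_M<\delta_N$.** Let $\bar M=M\cap N\in\mathcal Q$. Then $\delta_{\bar M}=\delta_M$ and $K\cap M=K\cap\bar M$. If $\delta_K<\delta_M$, then $K\cap M=K\cap\bar M\in\hat{\bar M}\subseteq\hat M$. If $\delta_K>\delta_M$, then $M\cap K=\bar M\cap K\in\hat K$. Finally let $\delta_K=\delta_M$. By (A2) for $\mathcal Q$, $\sigma:=\sup(K\cap\bar M)\notin K\cup\bar M$. Suppose $\sigma\in M\setminus\bar M$. As $\bar M$ is an initial segment of $M$, all its elements are below $\sigma$, so $\sigma\ge\sup\bar M$; hence $\sigma=\sup\bar M=\sup(M\cap N)$. By (O) for $M,N$, this is not in $M$, a contradiction. So $\sigma\notin K\cup M$. $\square$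

## 6. Finite conditions for clubs with pairwise finite intersections

Keep the assumptions and notation of Section 5. For $x\le y<\omega_1$, $[x,y]$ is the closed interval of ordinals.

**Definition 6.1.** A condition of $\mathbb P$ is a pair $p=(\mathcal M_p,F_p)$, where $\mathcal M_p$ is adequate and $F_p$ is a finite function with $\operatorname{dom}F_p\subseteq\omega_2$. Here $F_p(\xi)=(d^p_\xi,o^p_\xi)$, where $d^p_\xi\subseteq\omega_1$ is finite, $o^p_\xi$ is a finite set of pairs $(x,y)$ with $x\le y<\omega_1$ and $d^p_\xi\cap[x,y]=\emptyset$, and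

* **(C)** if $a\in\mathcal M_p$ and $\xi\in a\cap\operatorname{dom}F_p$, then $\delta_a\in d^p_\xi$.

Put $e^p_\xi=c_\xi[d^p_\xi]$. Let $q\le p$ iff $\mathcal M_q\supseteq\mathcal M_p$, $\operatorname{dom}F_q\supseteq\operatorname{dom}F_p$, $d^q_\xi\supseteq d^p_\xi$ and $o^q_\xi\supseteq o^p_\xi$ for $\xi\in\operatorname{dom}F_p$, and
$$e^q_\xi\cap e^q_\eta=e^p_\xi\cap e^p_\eta\qquad\text{for all }\xi\ne\eta\text{ in }\operatorname{dom}F_p.\tag{3}$$

This order is transitive. The set $d_\xi$ lists points of the $\xi$th club, $o_\xi$ lists intervals that the club must avoid, and (3) freezes intersections. For instance, let $\mathcal M_p=\emptyset$, $\operatorname{dom}F_p=\{\xi,\eta\}$, $d^p_\xi=\{7\}$, $d^p_\eta=\{3\}$, $o^p_\xi=o^p_\eta=\emptyset$, and suppose that $c_\xi(7)=c_\eta(9)$. Then no $q\le p$ has $9\in d^q_\eta$, because this would put $c_\xi(7)$ into $e^q_\xi\cap e^q_\eta$ but $c_\xi(7)\notin e_\eta^p$. This prohibition is only implicit in $p$. The next definition makes such prohibitions explicit.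

**Definition 6.2.** $p$ is *complete* if whenever $\xi\ne\eta$ are in $\operatorname{dom}F_p$, $c_\xi(i)\in e^p_\eta$ and $i\notin d^p_\xi$, then $i\in[x,y]$ for some $(x,y)\in o^p_\xi$.

In the example, completeness requires an interval in $o_\eta$ containing $9$, such as $(9,9)$. Complete conditions are dense: for each relevant $\xi,\eta,i$ add $(i,i)$ to $o_\xi$. These are finitely many pairs, since each $e^p_\eta$ is finite and $c_\xi$ is injective. The sets $d_\xi$ do not change, so the result is a complete condition extending $p$.

**Lemma 6.3.** $\mathbb P$ is $\aleph_2$-c.c.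

*Proof.* Let $p_i=(\mathcal M_i,F_i)$, $i<\omega_2$, be conditions. We find two that are compatible.

**Step 1: thin out.** Let $X_i=\operatorname{dom}F_i\cup\bigcup\mathcal M_i$, a countable set. If $\operatorname{cf}i=\omega_1$, then $\sup(X_i\cap i)<i$. By (T1) there are a stationary set of $i$ of cofinality $\omega_1$ and $\tau<\omega_2$ such that $\sup(X_i\cap i)=\tau<i$ for all these $i$. By (T4) there are at most $\aleph_1$ possibilities for the remaining traces below $i$, so we find a stationary subset $S'$, $n<\omega$, and $T_*,T_k,\delta_k$ such that for $i\in S'$: $X_i\cap i=T_*$; $\mathcal M_i=\{M^i_k:k<n\}$; $M^i_k\cap i=T_k$; $\delta_{M^i_k}=\delta_k$; and $F_i\restriction i$ is the same for all $i\in S'$. Choose $j<i$ in $S'$ with $X_j\subseteq i$. Then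
$$X_i\cap X_j\subseteq X_i\cap i=T_*=X_j\cap j\subseteq j.$$

**Step 2: the common extension, except adequacy.** Let $r=(\mathcal M_i\cup\mathcal M_j,F_i\cup F_j)$. Common elements of $\operatorname{dom}F_i$ and $\operatorname{dom}F_j$ lie in $T_*\subseteq j$, where $F_i$ and $F_j$ agree, so $F_i\cup F_j$ is a function. For (C), let $a\in\mathcal M_j$ and $\xi\in a\cap\operatorname{dom}F_i$. Then $\xi\in X_i\cap X_j\subseteq T_*$, so $\xi\in\operatorname{dom}(F_i\restriction i)=\operatorname{dom}(F_j\restriction j)$, and (C) for $p_j$ gives $\delta_a\in d^{p_j}_\xi=d^r_\xi$. The case $a\in\mathcal M_i$, $\xi\in\operatorname{dom}F_j$ is the same with $i,j$ exchanged. No $d_\xi$ changes, so (3) holds for $r$ over both conditions.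

**Step 3: adequacy.** Let $M=M^j_k$ and $N=M^i_l$. Since $M\cap N\subseteq X_i\cap X_j\subseteq j$,
$$M\cap N=T_k\cap T_l=M^i_k\cap M^i_l\cap i=M^j_k\cap M^j_l\cap j.$$
If $\delta_k<\delta_l$, this is an initial segment of $M^i_k\cap M^i_l\in\hat N$, so it is in $\hat N$ by (F6). If $\delta_l<\delta_k$, it is an initial segment of $M^j_l\cap M^j_k\in\hat M$, so it is in $\hat M$.

Let $\delta_k=\delta_l$, let $y=M^i_k\cap M^i_l\in\mathcal X$ and $\sigma=\sup(y\cap i)=\sup(M\cap N)\le\tau<i$. We claim $\sigma\notin N$. If $y\subseteq i$, this is (A2) for $p_i$. Otherwise let $\alpha=\min(y\setminus i)$. By (F2), $M^i_l\cap\alpha=M^i_k\cap\alpha$, so both equal $y\cap\alpha=y\cap i$. If $\sigma\in N$, then, as $\sigma<i\le\alpha$, $\sigma\in N\cap\alpha=y\cap i$. So $\sigma$ is the maximum of $y\cap i$; but $y$ is closed under successor and $i$ is a limit, so $y\cap i$ has no maximum, a contradiction. The same argument with $j$, $M^j_k\cap M^j_l$ and $\sigma\le\tau<j$ shows $\sigma\notin M$. $\square$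

**Lemma 6.4.** Let $\theta$ be large and regular, let $N^*\prec H(\theta)$ be countable with $\mathfrak B,\langle c_\xi:\xi<\omega_2\rangle,\mathbb P\in N^*$, and let $N=N^*\cap\omega_2$.

(a) If $p\in\mathbb P\cap N^*$, then $p$ has an extension $p^N$ with $N\in\mathcal M_{p^N}$ and $\delta_N\in d^{p^N}_\xi$ for all $\xi\in\operatorname{dom}F_p$.

(b) Every $s\in\mathbb P$ with $N\in\mathcal M_s$ is $(N^*,\mathbb P)$-generic.

Hence $\mathbb P$ is proper.

*Proof.* **Preliminaries.** Let $q\in\mathbb P\cap N^*$. Its components are finite sets in $N^*$, so $\operatorname{dom}F_q\subseteq N$, and all ordinals occurring in $d^q_\xi,o^q_\xi$ are below $\delta_N$. By (F7), every $b\in\mathcal M_q$ satisfies $b\in\hat N$, so $b\subseteq N$ and $\delta_b<\delta_N$.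

**Proof of (a).** Add $N$ to $\mathcal M_p$ and $\delta_N$ to every $d^p_\xi$. The family is adequate, since for $b\in\mathcal M_p$ we have $\delta_b<\delta_N$ and $b\cap N=b\in\hat N$. (C) is clear, and $\delta_N$ is in no interval from $o^p_\xi$, as these lie below $\delta_N$. For (3), if $\xi\ne\eta$ are in $\operatorname{dom}F_p\subseteq N$, then $c_\xi(\delta_N)\notin\operatorname{ran}c_\eta$ by (F5), so no new common point arises.

**Proof of (b), Step 1: the trace of a condition on $N$.** Let $D\in N^*$ be dense and $s'\le s$. Choose a complete $p\le s'$; then $N\in\mathcal M_p$. Define $p|N$ by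
$$\mathcal M_{p|N}=\{M\cap N:M\in\mathcal M_p,\ \delta_M<\delta_N\},\qquad\operatorname{dom}F_{p|N}=\operatorname{dom}F_p\cap N,$$
$$d^{p|N}_\xi=d^p_\xi\cap\delta_N,\qquad o^{p|N}_\xi=o^p_\xi\cap(\delta_N\times\delta_N).$$
Applying Lemma 5.5 finitely often, $\mathcal M_p\cup\mathcal M_{p|N}$ is adequate, so $\mathcal M_{p|N}$ is. For (C): if $\xi\in M\cap N\cap\operatorname{dom}F_p$ with $\delta_M<\delta_N$, then $\delta_{M\cap N}=\delta_M\in d^p_\xi\cap\delta_N$. So $p|N$ is a condition. By (A1), $M\cap N\in\hat N\subseteq N^*$, so all components of $p|N$ are finite sets of elements of $N^*$, and $p|N\in\mathbb P\cap N^*$.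

Since $D$ is dense, elementarity gives $q\in D\cap N^*$ with $q\le p|N$. We construct a common extension $r$ of $p$ and $q$. This proves (b), since then $q\in D\cap N^*$ is compatible with $s'$.

**Step 2: definition of $r$.** Let $\mathcal M_r=\mathcal M_p\cup\mathcal M_q$. This is adequate by Lemma 5.6 with $\mathcal Q=\mathcal M_q$: every $K\in\mathcal M_q$ is in $\hat N$, and $\mathcal M_{p|N}\subseteq\mathcal M_q$. Let $\operatorname{dom}F_r=\operatorname{dom}F_p\cup\operatorname{dom}F_q$. Recall $\operatorname{dom}F_p\cap N\subseteq\operatorname{dom}F_q\subseteq N$.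

1. For $\xi\in\operatorname{dom}F_p\setminus N$ let $F_r(\xi)=F_p(\xi)$.
2. For $\xi\in\operatorname{dom}F_p\cap N$ let $d^r_\xi=d^p_\xi\cup d^q_\xi$ and $o^r_\xi=o^p_\xi\cup o^q_\xi$.
3. For $\xi\in\operatorname{dom}F_q\setminus\operatorname{dom}F_p$ let $d^r_\xi=d^q_\xi\cup\{\delta_M:M\in\mathcal M_p,\ \xi\in M\}$ and $o^r_\xi=o^q_\xi$.

**Step 3: points new to $q$ lie at or above $\delta_N$.** We show
$$d^r_\xi\setminus d^q_\xi\subseteq[\delta_N,\omega_1)\qquad\text{for }\xi\in\operatorname{dom}F_q.\tag{4}$$
In case 2 this holds because $d^p_\xi\cap\delta_N=d^{p|N}_\xi\subseteq d^q_\xi$. In case 3, if $M\in\mathcal M_p$, $\xi\in M$ and $\delta_M<\delta_N$, then $\xi\in M\cap N\in\mathcal M_q$, so $\delta_M=\delta_{M\cap N}\in d^q_\xi$ by (C) for $q$.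

**Step 4: $r$ is a condition.** *Intervals.* For $\xi\notin N$ nothing changed. Let $\xi\in N$. If $(x,y)\in o^q_\xi$, then $y<\delta_N$, $d^q_\xi$ misses $[x,y]$, and the other points of $d^r_\xi$ are $\ge\delta_N$ by (4). Let $(x,y)\in o^p_\xi$, in case 2. Since $N\in\mathcal M_p$ and $\xi\in N$, (C) gives $\delta_N\in d^p_\xi$, so $\delta_N\notin[x,y]$. If $y<\delta_N$, then $(x,y)\in o^{p|N}_\xi\subseteq o^q_\xi$, which was just treated. If $x>\delta_N$, then $[x,y]$ misses $d^q_\xi\subseteq\delta_N$, and it misses $d^p_\xi$.

*(C).* Let $K\in\mathcal M_r$ and $\xi\in K\cap\operatorname{dom}F_r$. If $K\in\mathcal M_q$, then $\xi\in K\subseteq N$, so $\xi\in\operatorname{dom}F_q$ and $\delta_K\in d^q_\xi\subseteq d^r_\xi$. If $K\in\mathcal M_p$, use (C) for $p$ when $\xi\in\operatorname{dom}F_p$, and the definition of $d^r_\xi$ in case 3 otherwise.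

**Step 5: $r\le q$.** Only (3) needs proof. Let $\xi\ne\eta$ be in $\operatorname{dom}F_q\subseteq N$, and let $c_\xi(i)=c_\eta(j)$ with $i\in d^r_\xi$, $j\in d^r_\eta$. By (F5), $i,j<\delta_N$, so $i\in d^q_\xi$ and $j\in d^q_\eta$ by (4).

**Step 6: $r\le p$.** Again only (3) needs proof. Let $\xi\ne\eta$ be in $\operatorname{dom}F_p$. If both are in $N$, then by $r\le q\le p|N$,
$$e^r_\xi\cap e^r_\eta=e^q_\xi\cap e^q_\eta=e^{p|N}_\xi\cap e^{p|N}_\eta\subseteq e^p_\xi\cap e^p_\eta\subseteq e^r_\xi\cap e^r_\eta.$$
If neither is in $N$, nothing changed. The dangerous case is $\xi\in N$, $\eta\notin N$: the condition $q$ does not know about $\eta$, so it might have added to $d_\xi$ a point whose image is in $e^p_\eta$. Completeness prevents this. We have $d^r_\eta=d^p_\eta$. Suppose $i\in d^r_\xi\setminus d^p_\xi$ and $c_\xi(i)\in e^p_\eta$. Then $i\in d^q_\xi$, so $i<\delta_N$. As $p$ is complete, $i\in[x,y]$ for some $(x,y)\in o^p_\xi$. Since $\delta_N\in d^p_\xi$ is not in $[x,y]$ and $x\le i<\delta_N$, we get $y<\delta_N$. So $(x,y)\in o^{p|N}_\xi\subseteq o^q_\xi$, which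 contradicts $i\in d^q_\xi$.

**Properness.** If $p\in\mathbb P\cap N^*$, then $p^N\le p$ is $(N^*,\mathbb P)$-generic by (a) and (b). $\square$

**Proposition 6.5.** Let $G$ be $\mathbb P$-generic. Then cardinals and the cofinalities $\omega_1,\omega_2$ are preserved, and in $V[G]$ there are clubs $D_\xi\subseteq\omega_1$ $(\xi<\omega_2)$ such that $c_\xi[D_\xi]\cap c_\eta[D_\eta]$ is finite for all $\xi\ne\eta$.

*Proof.* Preservation follows from Lemmas 6.3 and 6.4 and (T3). Let $D_\xi=\bigcup\{d^p_\xi:p\in G,\ \xi\in\operatorname{dom}F_p\}$.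

**Step 1: every $\xi$ occurs.** Given $p$ and $\xi\notin\operatorname{dom}F_p$, add $\xi$ to the domain with $d_\xi=\{\delta_a:a\in\mathcal M_p,\xi\in a\}$ and $o_\xi=\emptyset$. This is a condition, and it extends $p$ because (3) concerns only indices in $\operatorname{dom}F_p$.

**Step 2: $D_\xi$ is unbounded.** Given $p$ with $\xi\in\operatorname{dom}F_p$ and $\nu<\omega_1$, take $N^*$ as in Lemma 6.4 with $p,\nu\in N^*$. Then $p^N$ has $\delta_N>\nu$ in $d_\xi$.

**Step 3: $D_\xi$ is closed.** Let $p$ be given with $\xi\in\operatorname{dom}F_p$, and let $\zeta<\omega_1$ be a limit with $\zeta\notin d^p_\xi$. Let $\mu=\max(d^p_\xi\cap\zeta)+1$, or $\mu=0$ if $d^p_\xi\cap\zeta=\emptyset$. Then $\mu<\zeta$ and $d^p_\xi\cap[\mu,\zeta]=\emptyset$, so we can add $(\mu,\zeta)$ to $o_\xi$. The resulting condition forces $D_\xi\cap[\mu,\zeta]=\emptyset$. So by genericity every limit $\zeta<\omega_1$ not in $D_\xi$ is not a limit point of $D_\xi$.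

**Step 4: finite intersections.** Let $\xi\ne\eta$ and let $p\in G$ with $\xi,\eta\in\operatorname{dom}F_p$. If $c_\xi(i)=c_\eta(j)$ with $i\in D_\xi$, $j\in D_\eta$, then some $q\le p$ in $G$ has $i\in d^q_\xi$, $j\in d^q_\eta$, so this point is in $e^q_\xi\cap e^q_\eta=e^p_\xi\cap e^p_\eta$ by (3). Hence $c_\xi[D_\xi]\cap c_\eta[D_\eta]=e^p_\xi\cap e^p_\eta$, which is finite. $\square$

## 7. A c.c.c. poset for chains with inclusions along prescribed sets

We define the second poset for a general system of sets $E_\beta$. Theorem A uses it with one class of indices, and Theorem B with two.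

**Definition 7.1.** Let $\gamma$ be an ordinal, let $S\subseteq\gamma$ be partitioned into finitely many classes, and let $E_\beta\subseteq\beta$ for $\beta\in S$ be such that $E_\beta\cap E_{\beta'}$ is finite whenever $\beta\ne\beta'$ are in the same class. Let $\mathbb Q$ be the set of $p=(a_p,l_p,\langle A^p_\alpha:\alpha\in a_p\rangle)$ with $a_p\subseteq\gamma$ finite, $l_p<\omega$, $A^p_\alpha\subseteq l_p$, such that
$$\alpha,\beta\in a_p,\ \beta\in S,\ \alpha\in E_\beta\quad\text{imply}\quad A^p_\alpha\subseteq A^p_\beta.\tag{5}$$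
Let $q\le p$ iff $a_q\supseteq a_p$, $l_q\ge l_p$, $A^q_\alpha\cap l_p=A^p_\alpha$ for $\alpha\in a_p$, and $A^q_\alpha\cap[l_p,l_q)\subseteq A^q_\beta$ for all $\alpha<\beta$ in $a_p$.

The order is transitive: if $r\le q\le p$ and $\alpha<\beta$ are in $a_p$, then $A^r_\alpha\cap[l_p,l_q)=A^q_\alpha\cap[l_p,l_q)\subseteq A^q_\beta\subseteq A^r_\beta$ and $A^r_\alpha\cap[l_q,l_r)\subseteq A^r_\beta$. For a small example, if $\alpha<\beta$ and $\alpha\notin E_\beta$, then $a_p=\{\alpha,\beta\}$, $l_p=1$, $A^p_\alpha=\{0\}$, $A^p_\beta=\emptyset$ is a condition, and it forces $A_\alpha\setminus A_\beta=\{0\}$ for the generic sets defined in Lemma 7.3. If $\alpha\in E_\beta$, it is not a condition.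

**Lemma 7.2.** $\mathbb Q$ is c.c.c.

*Proof.* Suppose $p_\xi$ $(\xi<\omega_1)$ are pairwise incompatible.

**Step 1: incompatibility produces an edge.** By (T2) we may thin out so that all $l_{p_\xi}=l$; the $a_{p_\xi}$ form a $\Delta$-system with root $\rho$, on which the $A^{p_\xi}$ agree; $a_{p_\xi}\setminus\rho=\{a_\xi(t):t<n\}$ is listed without repetitions; and for each $t$, whether $a_\xi(t)$ is in $S$, and in which class, does not depend on $\xi$. Let $\xi\ne\eta$. Suppose there are no $\alpha\in a_{p_\xi}\setminus\rho$, $\beta\in a_{p_\eta}\setminus\rho$ with $\alpha\in E_\beta$ or $\beta\in E_\alpha$ (the first requires $\beta\in S$, the second $\alpha\in S$). Then $(a_{p_\xi}\cup a_{p_\eta},l,A^{p_\xi}\cup A^{p_\eta})$ satisfies (5), since any pair relevant for (5) lies within $a_{p_\xi}$ or within $a_{p_\eta}$. It extends both conditions, since $[l,l)=\emptyset$. So for all $\xi\ne\eta$ there is such an edge.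

**Step 2: stabilize the edges.** Let $U$ be a nonprincipal ultrafilter on $\omega$. Fix $\xi\in[\omega,\omega_1)$. Each $\eta<\omega$ gives an edge, and there are finitely many types of edges, so there are $s,t<n$ such that one of the following holds:

* (0) $a_\eta(s)\in E_{a_\xi(t)}$ for $U$-many $\eta<\omega$;
* (1) $a_\xi(t)\in E_{a_\eta(s)}$ for $U$-many $\eta<\omega$.

Fix $s,t$ and an alternative that occur for uncountably many $\xi$.

**Step 3: contradiction.** The points $a_\eta(s)$ for distinct $\eta$ are distinct, and likewise $a_\xi(t)$ for distinct $\xi$. In alternative (0), take two such $\xi\ne\xi'$. The intersection of two sets in $U$ is infinite, so $a_\eta(s)\in E_{a_\xi(t)}\cap E_{a_{\xi'}(t)}$ for infinitely many $\eta$. But $a_\xi(t)\ne a_{\xi'}(t)$ are in the same class, a contradiction. In alternative (1), choose for each such $\xi$ some $\eta<\eta'<\omega$ with $a_\xi(t)\in E_{a_\eta(s)}\cap E_{a_{\eta'}(s)}$. The same pair $(\eta,\eta')$ serves uncountably many $\xi$, so $E_{a_\eta(s)}\cap E_{a_{\eta'}(s)}$ is infinite, while $a_\eta(s)\ne a_{\eta'}(s)$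 are in the same class, a contradiction. $\square$

**Lemma 7.3.** Suppose that for every $p\in\mathbb Q$ and $\alpha\in\gamma\setminus a_p$ there is $q\le p$ with $\alpha\in a_q$. Let $G'$ be $\mathbb Q$-generic and $A_\alpha=\bigcup\{A^p_\alpha:p\in G',\ \alpha\in a_p\}$ for $\alpha<\gamma$. Then for $\alpha<\beta<\gamma$, $A_\alpha\setminus A_\beta$ is finite and $A_\beta\setminus A_\alpha$ is infinite; and $A_\alpha\subseteq A_\beta$ whenever $\beta\in S$ and $\alpha\in E_\beta$.

*Proof.* By hypothesis, for $\alpha<\beta<\gamma$ there is $p\in G'$ with $\alpha,\beta\in a_p$. By the definition of $\le$, $A_\alpha\cap l_q=A^q_\alpha$ for each $q\in G'$ with $\alpha\in a_q$.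

**Step 1: $A_\alpha\setminus A_\beta\subseteq l_p$.** If $m\in A_\alpha$ and $m\ge l_p$, then $m\in A^q_\alpha$ for some $q\le p$ in $G'$, so $m\in A^q_\beta\subseteq A_\beta$.

**Step 2: $A_\beta\setminus A_\alpha$ is infinite.** Let $p$ be any condition with $\alpha<\beta$ in $a_p$, and $n<\omega$. Let $m=\max(l_p,n)$, $a_q=a_p$, $l_q=m+1$, and let $A^q_\nu=A^p_\nu\cup\{m\}$ for $\nu\ge\beta$ in $a_p$, and $A^q_\nu=A^p_\nu$ for $\nu<\beta$. For (5): if $\nu\in E_{\nu'}$, then $\nu<\nu'$ and $A^p_\nu\subseteq A^p_{\nu'}$, and if $m\in A^q_\nu$ then $\nu'>\nu\ge\beta$, so $m\in A^q_{\nu'}$. For the same reason $q\le p$. We have $m\in A^q_\beta\setminus A^q_\alpha$ and $m\ge n$. By genericity, $A_\beta\setminus A_\alpha$ has elements above any $n$.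

**Step 3: inclusions.** If $\beta\in S$, $\alpha\in E_\beta$ and $m\in A_\alpha$, some $q\in G'$ has $\alpha,\beta\in a_q$ and $m\in A^q_\alpha\subseteq A^q_\beta\subseteq A_\beta$. $\square$

## 8. Proof of Theorem A

Assume $\mathsf{CH}$. Let $S=\{\beta<\omega_2:\operatorname{cf}\beta=\omega_1\}$.

**Step 1: the clubs $E_\beta$.** For $\beta\in S$ choose a normal cofinal $c_\beta:\omega_1\to\beta$. If $\beta<\beta'$ are in $S$, then $\operatorname{ran}c_{\beta'}\cap\beta$ is countable, so the ranges have pairwise countable intersections. As $|S|=\aleph_2$, we may reindex this family by $\omega_2$ and form the poset $\mathbb P$ of Section 6. By Lemmas 6.3 and 6.4 it is proper and $\aleph_2$-c.c. Let $G$ be $\mathbb P$-generic; Proposition 6.5 gives clubs $D_\beta\subseteq\omega_1$ $(\beta\in S)$ with $c_\beta[D_\beta]\cap c_{\beta'}[D_{\beta'}]$ finite for $\beta\ne\beta'$. In $V[G]$ let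
$$E_\beta=\{c_\beta(i):i<\omega_1\text{ is a limit point of }D_\beta\}.$$
Limit points of $D_\beta$ are in $D_\beta$, so $E_\beta\cap E_{\beta'}$ is finite for $\beta\neq\beta'$. Each $E_\beta$ is a club in $\beta$. If $i$ is a countable limit ordinal, $c_\beta(i)=\sup_{j<i}c_\beta(j)$ is a limit ordinal of cofinality $\omega$. So $E_\beta$ consists of limit ordinals of cofinality $\omega$. By preservation of cofinalities, $S$ is the same set in $V$, in $V[G]$, and in every c.c.c. extension of $V[G]$.

**Step 2: the sets $A_\alpha$.** In $V[G]$ let $\mathbb Q$ be the poset of Section 7 for $\gamma=\omega_2$, $S$ (one class) and the $E_\beta$. It is c.c.c. by Lemma 7.2. We check the hypothesis of Lemma 7.3. Let $p\in\mathbb Q$ and $\alpha\notin a_p$; add $\alpha$ to $a_p$ without changing $l_p$. If $\alpha\in S$, let $A_\alpha=l_p$. Since $\operatorname{cf}\alpha=\omega_1$, $\alpha$ is in no $E_\beta$, and for $\nu\in a_p\cap E_\alpha$ we have $A^p_\nu\subseteq l_p$; so (5) holds. If $\alpha\notin S$, let $A_\alpha=\emptyset$. There is no $E_\alpha$, and if $\alpha\in E_\beta$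 then $\emptyset\subseteq A^p_\beta$; so (5) holds. As $l_p$ is unchanged, this extends $p$. Let $G'$ be $\mathbb Q$-generic over $V[G]$, and let $\langle A_\alpha:\alpha<\omega_2\rangle$ be given by Lemma 7.3.

**Step 3: the functions.** In $V[G][G']$ apply Proposition 3.1 with $\gamma=\omega_2$, $r=1$, $s_\lambda=1$ if $\lambda\in S$ and $s_\lambda=0$ otherwise. Part (i) gives clause (1) for the functions (1), and part (ii) gives clause (2) at cofinality $\omega$ with $n_\beta=0$. Let $\beta\in S$. Every $\alpha\in E_\beta$ is a limit of cofinality $\omega$, so $s_\alpha=0<1=s_\beta$; and $A_\alpha\subseteq A_\beta$. So part (iii) with $E=E_\beta$ gives clause (2) at $\beta$, with $C_\beta=E_\beta$ and $n_\beta=0$. Explicitly, $f_\alpha=h_\alpha+1<h_\beta+2=f_\beta$ everywhere, for $\alpha\in E_\beta$.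

All cardinals are preserved by $\mathbb P$ and by the c.c.c. poset $\mathbb Q$. This proves Theorem A, and with it the Corollary. $\blacksquare$

## 9. All lengths below $\omega_3$

*Proof of Theorem B.* Initial segments of strongly increasing sequences are strongly increasing, so we may assume that $\gamma\ge\omega_2$ is a limit ordinal. For $i=1,2$ let $S_i=\{\beta<\gamma:\operatorname{cf}\beta=\omega_i\}$. The forcings below preserve the cofinalities $\omega_1$ and $\omega_2$, so these sets are the same in all extensions considered. Limit ordinals below $\gamma$ outside $S_1\cup S_2$ have cofinality $\omega$. The new point compared with Theorem A is that $E_\beta$ for $\beta\in S_2$ contains ordinals of cofinality $\omega_1$, which have their own clubs, so the two kinds of clubs must cohere.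

**Step 1: disjoint clubs for $S_2$.** Work in $V$. List $S_2$ without repetitions as $\langle\beta_\nu:\nu<\nu^*\rangle$ with $\nu^*\le\omega_2$, and choose clubs $B_\nu\subseteq\beta_\nu$ of order type $\omega_2$. For $\nu\ne\mu$, $B_\nu\cap B_\mu$ is bounded in $\beta_\nu$. If $\beta_\mu<\beta_\nu$, this is trivial. If $\beta_\mu>\beta_\nu$, then $B_\mu\cap\beta_\nu$ is a proper initial segment of $B_\mu$, so it has size at most $\aleph_1$, and $\operatorname{cf}\beta_\nu=\omega_2$. Since $\nu<\omega_2$ has size at most $\aleph_1$, $\sup_{\mu<\nu}\sup(B_\mu\cap B_\nu)<\beta_\nu$. Replace each $B_\nu$ by $B_\nu\setminus(\sup_{\mu<\nu}\sup(B_\mu\cap B_\nu)+1)$. The new clubs are pairwise disjoint. For $\beta=\beta_\nu$ let $E_\beta$ be the set of limit points of $B_\nu$ below $\beta$. Then $E_\beta\subseteq B_\nu$, so the sets $E_\beta$ $(\beta\in S_2)$ are pairwise disjoint clubs, $E_\beta$ in $\beta$. Their elements are limit ordinals of cofinality $\omega$ or $\omega_1$, because $B_\nu$ has order type $\omega_2$. They remain clubs in every extension considered.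

**Step 2: coherent clubs for $S_1$.** For $\alpha\in S_1$ choose a normal cofinal $c_\alpha:\omega_1\to\alpha$ such that, if $\alpha\in E_\beta$ for some $\beta\in S_2$ (which is then unique), $\operatorname{ran}c_\alpha\subseteq E_\beta$. This is possible: if $\beta=\beta_\nu$, then $B_\nu\cap\alpha$ is club in $\alpha$ and $\operatorname{cf}\alpha=\omega_1$, so the limit points of $B_\nu$ below $\alpha$, which lie in $E_\beta$, form a club in $\alpha$. As before, the ranges have pairwise countable intersections; and $|S_1|=\aleph_2$. So Section 6, with the family indexed by $S_1$, gives a proper $\aleph_2$-c.c. poset $\mathbb P$ and clubs $D_\alpha$ in $V[G]$. Let $E_\alpha=\{c_\alpha(i):i<\omega_1\text{ a limit point of }D_\alpha\}$ for $\alpha\in S_1$. This is a club in $\alpha$ consisting of limit ordinals of cofinality $\omega$. For $\beta\ne\beta'$ in the same $S_i$, $E_\beta\cap E_{\beta'}$ is finite. Moreover,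
$$\delta\in E_\alpha,\ \alpha\in S_1\cap E_\beta,\ \beta\in S_2\quad\text{imply}\quad\delta\in E_\beta.\tag{6}$$

**Step 3: the sets $A_\alpha$.** In $V[G]$ let $\mathbb Q$ be the poset of Section 7 for $\gamma$, $S=S_1\cup S_2$ with classes $S_1,S_2$, and the $E_\beta$. It is c.c.c. by Lemma 7.2. To apply Lemma 7.3, let $p\in\mathbb Q$ and $\alpha\notin a_p$. We add $\alpha$, leaving $l_p$ unchanged, and only have to check (5).

* If $\alpha\notin S_1\cup S_2$, let $A_\alpha=\emptyset$. There is no $E_\alpha$, and $\emptyset$ is contained in every $A^p_\beta$.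
* If $\alpha\in S_2$, let $A_\alpha=l_p$. Then $\alpha$ is in no $E_\beta$, and every $A^p_\nu\subseteq l_p$.
* If $\alpha\in S_1$, then $\alpha$ is in no $E_{\beta'}$ with $\beta'\in S_1$. If there is $\beta\in a_p\cap S_2$ with $\alpha\in E_\beta$ (it is unique), let $A_\alpha=A^p_\beta$. The requirement $A_\alpha\subseteq A^p_\beta$ holds; and if $\delta\in a_p\cap E_\alpha$, then $\delta\in E_\beta$ by (6), so $A^p_\delta\subseteq A^p_\beta=A_\alpha$. If there is no such $\beta$, let $A_\alpha=l_p$; the only requirements are then $A^p_\delta\subseteq l_p$ for $\delta\in a_p\cap E_\alpha$.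

So Lemma 7.3 yields $\langle A_\alpha:\alpha<\gamma\rangle$ in $V[G][G']$.

**Step 4: the functions.** Apply Proposition 3.1 with $r=2$, $s_\lambda=i$ if $\lambda\in S_i$ $(i=1,2)$, and $s_\lambda=0$ otherwise. Parts (i) and (ii) give clause (1), and clause (2) at cofinality $\omega$. Let $\beta\in S_i$ and $\alpha\in E_\beta$. Then $\alpha$ is a limit ordinal and $A_\alpha\subseteq A_\beta$. If $i=1$, then $\operatorname{cf}\alpha=\omega$, so $s_\alpha=0<1$. If $i=2$, then $\operatorname{cf}\alpha\in\{\omega,\omega_1\}$, so $s_\alpha\le1<2$. So part (iii) with $E=E_\beta$ gives clause (2) at $\beta$ with $n_\beta=0$. $\blacksquare$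

## 10. Large cardinals, squares, and the role of $\mathbb P$

$\mathsf{CH}$ can be forced over any model of $\mathsf{ZFC}$ by the $\sigma$-closed forcing $\mathrm{Add}(\omega_1,1)$. So, by Theorem A, every model of $\mathsf{ZFC}$ has a proper forcing extension with a strongly increasing $\omega_2$-sequence. Under $\mathsf{CH}$ there are $\aleph_2$ countable subsets of $\omega_2$, so $|\mathbb P|\le\aleph_2$, and $\mathbb Q$ has size $\aleph_2$. Hence the whole forcing is small relative to any measurable cardinal. By the Lévy–Solovay theorem, small forcing preserves measurable (and the other standard) large cardinals, so the existence of the sequence is compatible with them.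

In the other direction, force over $L$. Cardinals are preserved, so the $\square_{\omega_1}$-sequence of $L$ remains one. Thus the existence of a strongly increasing $\omega_2$-sequence is consistent with $V=L[X]$ for a set $X$ together with $\square_{\omega_1}$.

Finally, compare Theorems A and C. Over a model of $\mathsf{CH}$ the forcing must add a club in $\omega_1$ that contains no ground-model club, as long as $\omega_1$ and $\omega_2$ are preserved. Therefore the first step $\mathbb P$ of Theorem A, which adds new clubs, cannot be replaced by a c.c.c. forcing over a model of $\mathsf{CH}$.
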